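# Totally periodic $\omega$-limit sets on Peano continua

## 1. The interval and the square

Let $(X,d)$ be a compact metric space and $f:X\to X$ a continuous map. We begin with two spaces where everything can be done by hand. First the vocabulary.

**Definition.** A point $y$ is a *limit point* of a sequence $(z_n)$ if $z_{n_k}\to y$ for some integers $n_k\to+\infty$. The *$\omega$-limit set* $\omega_f(x)$ is the set of limit points of the orbit $(f^n(x))_{n\ge0}$.

The set $\omega_f(x)$ is nonempty and closed, and the distance from $f^n(x)$ to it tends to $0$, by compactness. Also $f(\omega_f(x))=\omega_f(x)$. Indeed, if $f^{n_k}(x)\to y$, then $f^{n_k+1}(x)\to f(y)$, which gives one inclusion. Conversely, a subsequence of $(f^{n_k-1}(x))$ converges to some $z\in\omega_f(x)$, and $f(z)=y$.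

**Definition.** A point $y$ is *periodic* if $f^p(y)=y$ for some $p\ge1$. An $\omega$-limit set is *totally periodic* if all its points are periodic. The space $X$ has the *$\omega$-FTP property* if, for every continuous $f:X\to X$, every totally periodic $\omega$-limit set is finite.

For instance, if $f^p(x)=x$, then $\omega_f(x)$ is the finite orbit of $x$, which is totally periodic. For an irrational rotation of the circle, $\omega_f(x)$ is the whole circle, but there are no periodic points, so it is not totally periodic. The periods of the points of a totally periodic set need not be bounded a priori, and the point $x$ itself need not be periodic. If some $f^n(x)$ is periodic, then $\omega_f(x)$ is the finite orbit of $f^n(x)$. So an infinite totally periodic $\omega$-limit set must be approached by an orbit that never enters it.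

We quote one result about these sets.

**Fact (quoted).** Every totally periodic $\omega$-limit set has only finitely many connected components.

**The interval.** The space $[0,1]$ has the $\omega$-FTP property. Suppose $L=\omega_f(x)$ is totally periodic and infinite. By the Fact it has finitely many components, so one of them is infinite, hence is a nondegenerate interval. An interior point of this interval is a limit of points $f^{n_k}(x)$, so some $f^n(x)$ lies in $L$. Then $f^n(x)$ is periodic and $L$ is finite, a contradiction.

**The square.** The space $[0,1]^2$ does not have the $\omega$-FTP property. We build a map that fixes the bottom side pointwise and has an orbit that descends to this side while sweeping over all of it. Put $u_n=\frac12(1+\sin\sqrt n)$ for $n\ge1$. Then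
$$|u_{n+1}-u_n|\le\tfrac12\bigl(\sqrt{n+1}-\sqrt n\bigr)\to0 .$$
Since $\sqrt n\to\infty$ with steps tending to $0$, for each $\theta$ the numbers $\theta+2\pi k$ $(k\to\infty)$ are approximated arbitrarily well by numbers $\sqrt n$. So every point of $[0,1]$ is a limit point of $(u_n)$. Let $\psi:[0,1]\to\mathbb R$ satisfy $\psi(0)=0$ and $\psi(1/n)=u_{n+1}-u_n$, and be linear on each $[\frac1{n+1},\frac1n]$. It is continuous at $0$ because $u_{n+1}-u_n\to0$. Define
$$f(s,t)=\Bigl(\min\bigl(1,\max(0,s+\psi(t))\bigr),\ \frac t{1+t}\Bigr).$$
This is a continuous self-map of the square with $f(s,0)=(s,0)$ and $f(u_n,\frac1n)=(u_{n+1},\frac1{n+1})$. Hence $\omega_f\bigl((u_1,1)\bigr)=[0,1]\times\{0\}$, an infinite set of fixed points.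

What changes for a general space? In the interval we used only that a nondegenerate connected closed piece of $L$ has interior points. In the square we used a connected set with empty interior, together with three ingredients:

1. a sequence in the set with steps tending to $0$ that accumulates everywhere on it;
2. nearby points off the set that follow this sequence and will form the orbit;
3. an extension of the prescribed map to the whole space.

In the square the coordinates made ingredient 3 trivial. In general there are no coordinates.

**Definition.** A *continuum* is a nonempty compact connected metric space. A *Peano continuum* is a continuum that is a continuous image of $[0,1]$. A continuum $X$ is *completely regular* if every nondegenerate subcontinuum of $X$ has nonempty interior in $X$.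

The interval is completely regular, since its nondegenerate subcontinua are intervals of positive length. The square is not, since a side is a nondegenerate subcontinuum with empty interior.

A continuum is *hereditarily locally connected* if each of its subcontinua is locally connected. For such continua the following is quoted: the $\omega$-FTP property holds if and only if the continuum is completely regular. The question, taken from Habib Marzougui and Issam Naghmouchi, "On totally periodic w-limit sets", arXiv:1406.4401 (2014), is whether the same equivalence holds for all Peano continua. In plain words: is a thin subcontinuum always enough to build an infinite totally periodic $\omega$-limit set? The answer is yes.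

## 2. The equivalence theorem and its complements

**Theorem 1.** For a Peano continuum $X$ the following are equivalent:

* (a) $X$ is completely regular;
* (b) $X$ has the $\omega$-FTP property;
* (c) for every continuous $f:X\to X$, every $\omega$-limit set consisting of fixed points is a single point.

An *absolute retract* (AR) is a metrizable space $L$ such that every continuous map from a closed subset of a metric space into $L$ extends to the whole space. An arc, that is, a space homeomorphic to $[0,1]$, is an AR by Tietze's theorem. A circle is not, because its identity map does not extend to a map from the disk to the circle.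

**Theorem 2.**

1. If $X$ is any compact metric space in which every nondegenerate subcontinuum has nonempty interior, then $X$ has the $\omega$-FTP property.
2. A locally connected compact metric space has the $\omega$-FTP property if and only if each of its components is completely regular.
3. Let $X$ be a nondegenerate Peano continuum, $L\subset X$ nonempty and closed, $\varphi:L\to L$ a map. Consider the condition

   $(*)$ $L$ has empty interior and finitely many components; $\varphi$ is a homeomorphism of $L$ all of whose points are periodic; $\varphi$ permutes the components of $L$ transitively.

   If there are a continuous $f:X\to X$ and $x\in X$ with $\omega_f(x)=L$ totally periodic and $f|_L=\varphi$, then $(*)$ holds. Conversely, $(*)$ implies that such $f,x$ exist if $\dim(X\setminus L)\le1$, or if $L$ is an AR.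
4. Local connectedness cannot be dropped in Theorem 1: some continuum has the $\omega$-FTP property and is not completely regular.

We use the following textbook facts. By the Hahn–Mazurkiewicz theorem, Peano continua are exactly the locally connected continua. In a Peano continuum, components of open sets are open, and connected open sets are arcwise connected. A *path* is a continuous map from $[0,1]$, and its diameter is that of its image. A Peano continuum $X$ also has *uniformly small paths*: for every $\varepsilon>0$ there is $\delta>0$ such that points at distance less than $\delta$ are joined by a path of diameter less than $\varepsilon$. To see this, cover $X$ by finitely many connected open sets of diameter less than $\varepsilon$ and let $\delta$ be a Lebesgue number of the cover. Two points at distance less than $\delta$ lie in one member, which is arcwise connected.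

A nondegenerate continuum has no isolated point, since such a point would be an open and closed set.

Finally, $\dim$ is covering dimension. For separable metrizable spaces we use three facts.

* Subspace theorem: $\dim$ is monotone.
* Countable closed sum theorem: a countable union of closed subsets of dimension $\le1$ has dimension $\le1$.
* Dowker's theorem: if $\dim U\le1$, every locally finite open cover of $U$ has an open refinement (again a cover of $U$) such that each point lies in at most two of its members.

## 3. Complete regularity forces finiteness

The argument for the interval extends without change. We also record two structural facts that will be needed.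

**Lemma 1.** Let $X$ be compact metric, $f:X\to X$ continuous, and let $L=\omega_f(x)$ be totally periodic.

1. If $L$ is infinite, then $L$ has empty interior in $X$.
2. $f|_L$ is a homeomorphism of $L$.
3. $L$ has finitely many components and $f$ permutes them transitively. In particular, a finite $L$ is a single periodic orbit.

**Proof of part 1.** The purpose is to show that the orbit stays outside $L$. If some $f^n(x)\in L$, then $f^n(x)$ is periodic and $L$ is its finite orbit. So if $L$ is infinite, no $f^n(x)$ lies in $L$. Every $y\in L$ is a limit of points $f^{n_k}(x)\notin L$, so $L$ contains no neighborhood of $y$.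

**Proof of part 2.** The purpose is to get injectivity from periodicity. We know $f(L)=L$. If $a,b\in L$, $f(a)=f(b)$, $f^p(a)=a$ and $f^q(b)=b$, then $a=f^{pq}(a)=f^{pq}(b)=b$. The middle equality holds because $f(a)=f(b)$ and $pq\ge1$. A continuous bijection of a compact metric space onto itself is a homeomorphism.

**Proof of part 3.** The purpose is to show that the orbit of $x$ follows one cycle of components. By the Fact, $L$ has finitely many components $C_1,\dots,C_k$. By part 2, $f(C_i)=C_{\sigma(i)}$ for a permutation $\sigma$. Let $N_r(\cdot)$ denote the open $r$-neighborhood. Choose $\delta>0$ such that the sets $N_\delta(C_i)$ are pairwise disjoint, and then $0<\delta'\le\delta$ such that $f(N_{\delta'}(C_i))\subset N_\delta(C_{\sigma(i)})$ for all $i$, which is possible by uniform continuity. For all large $n$ we have $f^n(x)\in N_{\delta'}(L)=\bigcup_jN_{\delta'}(C_j)$. If $f^n(x)\in N_{\delta'}(C_i)$ for such an $n$, then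
$$f^{n+1}(x)\in N_\delta(C_{\sigma(i)})\cap\bigcup_jN_{\delta'}(C_j)=N_{\delta'}(C_{\sigma(i)}),$$
because $N_{\delta'}(C_j)\subset N_\delta(C_j)$ and the sets $N_\delta(C_j)$ are disjoint. So the orbit eventually follows a single cycle of $\sigma$. It accumulates on every component, so $\sigma$ is a single cycle. If $L$ is finite, its components are its points, and $L$ is one periodic orbit. $\square$

**Proof of Theorem 2.1 and of (a)⇒(b).** Suppose $L=\omega_f(x)$ is totally periodic and infinite. By the Fact, some component $C$ of $L$ is infinite. Then $C$ is a nondegenerate subcontinuum of $X$, and it has empty interior because $L$ has, by Lemma 1(1). This contradicts the hypothesis that every nondegenerate subcontinuum has nonempty interior. $\square$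

**Proof of (b)⇒(c).** An $\omega$-limit set of fixed points is totally periodic, so it is finite by (b). By Lemma 1(3) it is a single periodic orbit. Since its points are fixed, it is one point. $\square$

The rest of the proof of Theorem 1 is (c)⇒(a): from a nondegenerate subcontinuum with empty interior we must produce a map.

## 4. Sweeping a set of periodic points by a pseudo-orbit

Ingredients 1 and 2 of Section 1 survive in full generality. For Theorem 1 only the case $\varphi=\mathrm{id}$ on a continuum $L$ is needed. There the next lemma says that a continuum can be swept by a sequence with steps tending to $0$. The general form costs little and serves Theorem 2.3.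

**Lemma 2.** Let $L$ be a nonempty compact metric space with finitely many components, and let $\varphi:L\to L$ be a homeomorphism, all of whose points are periodic, that permutes the components transitively. Then there is a sequence $(y_n)_{n\ge1}$ in $L$ with $d(\varphi(y_n),y_{n+1})\to0$ whose set of limit points is $L$.

**Step 1 (chains).** We show that any two points can be linked by a pseudo-orbit with errors less than $\varepsilon$. For $\varepsilon>0$ write $y\leadsto_\varepsilon z$ if there are $y=u_0,u_1,\dots,u_m=z$ in $L$, $m\ge1$, with $d(\varphi(u_i),u_{i+1})<\varepsilon$ for $0\le i<m$; call this an $\varepsilon$-chain. The relation is transitive, and $y\leadsto_\varepsilon\varphi(y)$.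

If $d(z,z')<\varepsilon$, then $z\leadsto_\varepsilon z'$. Indeed, if $\varphi^p(z)=z$, use the chain $z,\varphi(z),\dots,\varphi^{p-1}(z),z'$. Its last error is $d(\varphi^p(z),z')=d(z,z')<\varepsilon$, and the others are $0$. This is where periodicity is used.

Two points of one component can be joined inside that component, which is connected, by finitely many steps of length less than $\varepsilon$, so they are related. Now let $y,z\in L$ be arbitrary. By transitivity on components, some $\varphi^m(y)$ with $m\ge0$ lies in the component of $z$, and $y\leadsto_\varepsilon\varphi^m(y)\leadsto_\varepsilon z$ (omit the first relation if $m=0$). Hence $y\leadsto_\varepsilon z$ for all $y,z\in L$.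

**Step 2 (concatenation).** We let the error tend to $0$ while visiting everything. For $k\ge1$ let $E_k=\{e_{k,1},\dots,e_{k,m_k}\}\subset L$ be finite, with every point of $L$ within $\frac1k$ of $E_k$. Stage $k$ consists of $\frac1k$-chains from $e_{k,1}$ to $e_{k,2}$, and so on up to $e_{k,m_k}$, and then from $e_{k,m_k}$ to $e_{k+1,1}$. Join all stages for $k=1,2,\dots$ into one sequence $(y_n)$, writing the common endpoint of two consecutive chains once. In stage $k$ each step satisfies $d(\varphi(y_n),y_{n+1})<\frac1k$, so $d(\varphi(y_n),y_{n+1})\to0$. For each $z\in L$ and each $k$, stage $k$ contains a term within $\frac1k$ of $z$, so $z$ is a limit point. All limit points lie in the closed set $L$. $\square$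

**Lemma 3.** Let $X$ be a nondegenerate continuum, $L\subset X$ closed with empty interior, $\varphi:L\to L$ continuous, and let $(y_n)$ be a sequence in $L$ with $d(\varphi(y_n),y_{n+1})\to0$ whose set of limit points is $L$. There are pairwise distinct $x_n\in X\setminus L$ with $d(x_n,y_n)\to0$. For any such $(x_n)$:

1. $L\cup\{x_n\}_{n\ge1}$ is compact, each $x_n$ is isolated in it, and the map $g$ on it with $g|_L=\varphi$ and $g(x_n)=x_{n+1}$ is continuous.
2. If $f:X\to X$ is continuous with $f|_L=\varphi$ and $f(x_n)=x_{n+1}$ for all $n$, then $\omega_f(x_1)=L$.

**Step 1 (choice of $x_n$).** We move off $L$ without repetition. The set $B(y_n,\frac1n)\setminus L$ is open, and nonempty because $L$ has empty interior. As $X$ has no isolated points, this set is infinite. So distinct $x_n$ can be chosen inductively.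

**Step 2 (limit points).** We identify the limit points of $(x_n)$. Since $d(x_n,y_n)\to0$, the sequences $(x_n)$ and $(y_n)$ have the same limit points, namely the points of $L$. This proves part 2, since $f^n(x_1)=x_{n+1}$. It also proves compactness in part 1: a sequence in $L\cup\{x_n\}$ has a subsequence in $L$, or one that is constant, or one of the form $x_{n_k}$ with $n_k\to\infty$, and each of these has a subsequence converging in the set. Each $x_n$ is isolated: it has positive distance from $L$, and it is not a limit of points $x_{m_k}$ with $m_k\to\infty$, because $x_n\notin L$.

**Step 3 (continuity of $g$).** Only points $a\in L$ and sequences $x_{n_k}\to a$ need checking. Necessarily $n_k\to\infty$, since each single $x_n$ is different from $a$. Then $y_{n_k}\to a$, so $\varphi(y_{n_k})\to\varphi(a)$, so $y_{n_k+1}\to\varphi(a)$, and finally $g(x_{n_k})=x_{n_k+1}\to\varphi(a)=g(a)$. $\square$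

So a dynamical problem has become an extension problem: *extend $g$ from $L\cup\{x_n\}$ to a continuous map $X\to X$*.

## 5. Retraction onto an arc, and continua without arcs

The first thing to try is to collapse $X$ onto $L$ by a map $\rho:X\to L$ extending $\varphi$, and then to correct $\rho$ near each $x_n$, so that $x_n$ goes to $x_{n+1}\notin L$. When $L$ is an AR this works.

**Lemma 4.** Let $X$ be a nondegenerate Peano continuum, $L\subset X$ a closed AR with empty interior, and $\varphi,(y_n),(x_n)$ as in Lemma 3. Then there is a continuous $f:X\to X$ with $f|_L=\varphi$ and $f(x_n)=x_{n+1}$ for all $n$.

**Step 1 (disjoint balls).** We isolate the $x_n$ from each other and from $L$. By Lemma 3(1), the number $s_n=d\bigl(x_n,L\cup\{x_m:m\ne n\}\bigr)$ is positive. Let $r_n=\min(s_n/3,1/n)$ and $B_n=\{z:d(z,x_n)\le r_n\}$. Since $r_n<s_n$, $B_n$ is disjoint from $L$. For $n\ne m$ we have $d(x_n,x_m)\ge\max(s_n,s_m)>r_n+r_m$, so the $B_n$ are pairwise disjoint.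

**Step 2 (a map into $L$ that is constant on each ball).** We construct $\rho:X\to L$ with $\rho=\varphi$ on $L$ and $\rho\equiv y_{n+1}$ on $B_n$. Suppose $z_k\in B_{n_k}$, $n_k\to\infty$ and $z_k\to a$. Since $r_{n_k}\to0$, also $x_{n_k}\to a$, so $a\in L$, $y_{n_k}\to a$ and
$$y_{n_k+1}\to\varphi(a).\tag{1}$$
Any convergent sequence in $L\cup\bigcup_nB_n$ has a subsequence in $L$, or in one $B_n$, or as just described. Hence $E=L\cup\bigcup_nB_n$ is closed. By the same argument $L\cup\bigcup_{m\ne n}B_m$ is closed for each $n$, so $B_n$ is open in $E$. Define $h:E\to L$ by $h=\varphi$ on $L$ and $h\equiv y_{n+1}$ on $B_n$. It is locally constant on each $B_n$. At $a\in L$, a sequence $z_k\in B_{n_k}$ with $z_k\to a$ has $n_k\to\infty$, as each $B_n$ is closed and misses $a$, so $h(z_k)\to\varphi(a)$ by (1). Thus $h$ is continuous, and because $L$ is an AR it extends to a continuous $\rho:X\to L$.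

**Step 3 (correction along short paths).** We change $\rho$ inside the balls so that $x_n\mapsto x_{n+1}$. Since $d(y_n,x_n)\to0$, uniformly small paths give paths $\gamma_n$ in $X$ from $y_{n+1}$ to $x_{n+1}$ with $\operatorname{diam}\gamma_n\to0$. Put
$$f(z)=\gamma_n\bigl(1-d(z,x_n)/r_n\bigr)\ \text{ for }z\in B_n,\qquad f(z)=\rho(z)\ \text{ for }z\notin\bigcup_nB_n .$$
Then $f|_L=\rho|_L=\varphi$ and $f(x_n)=\gamma_n(1)=x_{n+1}$.

**Step 4 (continuity).** We exhibit $f$ as a uniform limit of continuous maps. Let $f_N$ be obtained from $\rho$ by the change of Step 3 on $B_1,\dots,B_N$ only. It is defined by continuous formulas on the finitely many closed sets $B_1,\dots,B_N$ and $\{z:d(z,x_n)\ge r_n\text{ for all }n\le N\}$, which cover $X$. The formulas agree on overlaps: where $d(z,x_n)=r_n$, we have $\gamma_n(0)=y_{n+1}=\rho(z)$. So $f_N$ is continuous. The maps $f$ and $f_N$ differ only on balls $B_n$ with $n>N$. There $f_N=y_{n+1}=\gamma_n(0)$, while $f$ takes values on $\gamma_n$. Hence $\sup_zd(f(z),f_N(z))\le\sup_{n>N}\operatorname{diam}\gamma_n\to0$, and $f$ is continuous. $\square$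

**Proof of (c)⇒(a), Case A: $X$ contains an arc $L$ with empty interior.** We show that (c) fails. Take $\varphi=\mathrm{id}_L$. Lemmas 2 and 3 give $(y_n)$ and $(x_n)$. The arc $L$ is an AR, so Lemma 4 gives a continuous $f$ with $f|_L=\mathrm{id}$ and $f(x_n)=x_{n+1}$. By Lemma 3(2), $\omega_f(x_1)=L$, a nondegenerate continuum of fixed points. $\square$

Where does this stop? Suppose $X$ fails to be completely regular because of a subcontinuum $C$ that contains no arc. Then *every* continuous map $X\to C$ is constant: its image is a Peano continuum in $C$, and if nondegenerate it would contain an arc. So the map $\rho$ of Step 2 does not exist. One might hope that $X$ then always contains some other arc with empty interior, so that Case A applies anyway. It need not.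

**Example (every arc is fat, but $X$ is not completely regular).** Let $K\subset\mathbb R^2$ be a pseudo-arc. All we use is that $K$ is a nondegenerate plane continuum that contains no arc. For $n\ge0$ let $V_n\subset K$ be finite with every point of $K$ at distance less than $2^{-n}$ from $V_n$. Let $X\subset\mathbb R^3$ be the union of $K\times\{0\}$ and all segments joining $(v,2^{-n})$ to $(w,2^{-n-1})$ with $n\ge0$, $v\in V_n$, $w\in V_{n+1}$ and $|v-w|<4\cdot2^{-n}$. Write $t$ for the last coordinate.

There are finitely many segments for each $n$, and those between levels $n$ and $n+1$ lie within $5\cdot2^{-n}$ of $K\times\{0\}$, so $X$ is compact. The set $X\cap\{t>2^{-n}\}$ is an open subset of a finite union of segments, that is, of a finite graph. So $X$ is locally connected at points with $t>0$. At points of $K\times\{0\}$ we need short connections.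

* *From $(k,0)$ upward.* Let $k\in K$ and $v_j\in V_j$ with $|v_j-k|<2^{-j}$ for $j\ge m$. Then $|v_j-v_{j+1}|<2\cdot2^{-j}$, so consecutive points $(v_j,2^{-j})$ are joined by segments of $X$. All these segments lie within $2\cdot2^{-m}/\sqrt2$ of $(k,0)$, and they converge to $(k,0)$. So $(v_m,2^{-m})$ is joined to $(k,0)$ by a path of diameter at most $3\cdot2^{-m}$.
* *Between points of $K\times\{0\}$.* Let $k,k'\in K$ with $|k-k'|<2^{-m}$. Choose $v,v'\in V_m$ within $2^{-m}$ of $k,k'$ and $z\in V_{m+1}$ within $2^{-m-1}$ of $v$. Then $|v-v'|<3\cdot2^{-m}$ and $|z-v'|<3.5\cdot2^{-m}$, so $(v,2^{-m})$ and $(v',2^{-m})$ are both joined to $(z,2^{-m-1})$ by segments, of lengths less than $2^{-m}$ and $4\cdot2^{-m}$. With the first item, $(k,0)$ and $(k',0)$ are joined by a path of diameter at most $(3+1+4+3)\cdot2^{-m}=11\cdot2^{-m}$.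
* *From a segment downward.* A point of a segment between levels $n$ and $n+1$ is joined along it, over a length less than $5\cdot2^{-n}$, to the lower end $(w,2^{-n-1})$. This end is joined to $(w,0)$ by the first item with $k=w$ and $v_{n+1}=w$. The whole path has diameter at most $7\cdot2^{-n}$.

Now fix $(k,0)$ and let $p\in X$ be within $2^{-N}$ of it, $N\ge4$. If $p\in K\times\{0\}$, it is joined to $(k,0)$ by a path of diameter at most $11\cdot2^{-N}$. Otherwise $p$ lies on a segment between levels $n$ and $n+1$ with $2^{-n-1}\le t(p)<2^{-N}$, so $n\ge N$, and $p$ is joined to some $(w,0)$ by a path of diameter at most $7\cdot2^{-N}$. Then $|w-k|<8\cdot2^{-N}<2^{-(N-4)}$, and the second item joins $(w,0)$ to $(k,0)$ by a path of diameter at most $11\cdot2^{-(N-4)}$. In all cases $p$ is joined to $(k,0)$ by a path of diameter at most $183\cdot2^{-N}$. So for every $\varepsilon>0$, the set of points joined to $(k,0)$ by a path of diameter less than $\varepsilon$ is a connected neighborhood of $(k,0)$ inside $B((k,0),\varepsilon)$. Thus $X$ is connected im kleinen at $(k,0)$. A space connected im kleinen at each point is locally connected. Every point of $X$ is joined to the connected set $K\times\{0\}$, so $X$ is connected. Hence $X$ is a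 Peano continuum.

The continuum $K\times\{0\}$ has empty interior, since $(k,0)$ is a limit of points $(v_j,2^{-j})$. So $X$ is not completely regular. Let an arc in $X$ be given. It does not lie in $K\times\{0\}$, so it contains a nondegenerate subarc in some $\{t>2^{-n}\}$, where $X$ is an open subset of a finite graph. This subarc contains a nondegenerate piece of the interior of an edge, so the given arc has nonempty interior in $X$. Thus Case A does not apply to $X$.

## 6. Extension over a one-dimensional complement

If $g$ cannot be extended through $C$, we must extend it with values in all of $X$. A Peano continuum is rich in short paths, and nothing more is available. So we should expect to extend over one-dimensional pieces only. For example, the circle is a Peano continuum, and its identity map does not extend over the two-dimensional disk that it bounds. Over one-dimensional complements, short paths suffice.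

**Lemma 5.** Let $Z$ be compact metric, $A\subset Z$ closed and nonempty with $\dim(Z\setminus A)\le1$, and $X$ a Peano continuum. Every continuous $g:A\to X$ extends to a continuous $f:Z\to X$.

Let $U=Z\setminus A$; we may assume $U\ne\emptyset$.

**Step 1 (a cover with at most two members at each point).** We want a locally finite cover of $U$ by sets that are small compared with their distance to $A$, with no triple intersections. By paracompactness the cover $\{B(u,\frac14d(u,A)):u\in U\}$ of $U$ has a locally finite open refinement $\mathcal W$. By Dowker's theorem $\mathcal W$ has an open refinement $\mathcal V_0$ covering $U$, with each point in at most two members. It might fail to be locally finite, so assign to each $V_0\in\mathcal V_0$ some $W\in\mathcal W$ containing it, and let $V_W$ be the union of the sets assigned to $W$. Let $\mathcal V$ be the family of the nonempty $V_W$, indexed by $W$; different indices count as different members. Then: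

* $\mathcal V$ covers $U$, and each point lies in at most two members, because it lies in at most two sets of $\mathcal V_0$;
* $\mathcal V$ is locally finite, because $V_W\subset W$ and $\mathcal W$ is locally finite;
* each member lies in some ball $B(u,\frac14d(u,A))$ with $u\in U$.

**Step 2 (partition of unity).** We need functions that record the position of a point in the overlaps. For $V\in\mathcal V$ put $\mu_V(z)=d(z,U\setminus V)$ for $z\in U$ (and $\mu_V\equiv1$ if $V=U$), and $\lambda_V=\mu_V/\sum_{V'}\mu_{V'}$. The sum is locally finite and positive, so the $\lambda_V$ are continuous, they add up to $1$, and $\lambda_V(z)>0$ exactly when $z\in V$.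

**Step 3 (nearby points of $A$).** We attach to each member a point of $A$ whose distance is controlled. For each $V$ pick $p_V\in V$ and $a_V\in A$ with $d(p_V,a_V)=d(p_V,A)$. Let $z\in V\subset B(u,\frac14d(u,A))$. Then $d(u,A)\le d(z,A)+\frac14d(u,A)$, so $d(u,A)\le\frac43d(z,A)$ and $\operatorname{diam}V\le\frac12d(u,A)\le\frac23d(z,A)$. Therefore
$$d(z,a_V)\le\operatorname{diam}V+d(p_V,A)\le2\operatorname{diam}V+d(z,A)\le3\,d(z,A).\tag{2}$$

**Step 4 (the map).** We send the part of $V$ outside the other members to $g(a_V)$ and each overlap to a nearly shortest path. For $p,q\in X$ let $D(p,q)$ be the infimum of the diameters of paths from $p$ to $q$. Then $D(p,q)\ge d(p,q)$, and $D(p,q)\to0$ uniformly as $d(p,q)\to0$, by uniformly small paths. For each pair of different members with $V\cap V'\ne\emptyset$ choose a path $\gamma_{VV'}$ from $g(a_V)$ to $g(a_{V'})$ of diameter at most $2D(g(a_V),g(a_{V'}))$. This is possible: if the endpoints differ, then $D>0$, and if they coincide we take the constant path. Choose one orientation for each unordered pair and put $\gamma_{V'V}(t)=\gamma_{VV'}(1-t)$. Let $f=g$ on $A$, and for $z\in U$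
$$f(z)=\begin{cases}\gamma_{VV'}(\lambda_{V'}(z)) & \text{if } z\in V\cap V',\ V\ne V',\\ g(a_V) & \text{if } V \text{ is the only member containing } z.\end{cases}$$
In the first case $V,V'$ are the only members containing $z$, so $\lambda_V(z)+\lambda_{V'}(z)=1$ and $\gamma_{V'V}(\lambda_V(z))=\gamma_{VV'}(\lambda_{V'}(z))$. Hence the formula does not depend on the order of $V,V'$.

**Step 5 (continuity on $U$).** The only delicate points are those in a single member. On the open set $V\cap V'$ continuity is clear. Let $z_0$ lie only in $V$. Take a neighborhood $O\subset V$ of $z_0$ that meets only finitely many members $V,V_1,\dots,V_m$. For $z\in O$, the value $f(z)$ is $g(a_V)$ or $\gamma_{VV_i}(\lambda_{V_i}(z))$ for some $i$ with $z\in V_i$. As $z\to z_0$ we have $\lambda_{V_i}(z)\to\lambda_{V_i}(z_0)=0$ for each $i$, and $\gamma_{VV_i}(0)=g(a_V)$. As there are finitely many $i$, $f(z)\to g(a_V)=f(z_0)$.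

**Step 6 (continuity at $A$).** Here the estimate (2) is used. Let $a\in A$ and let $z\in U$ tend to $a$. If $z\in V$, then $d(a_V,a)\le d(a_V,z)+d(z,a)\le3d(z,A)+d(z,a)\le4d(z,a)$, so $g(a_V)\to g(a)$. If also $z\in V'\neq V$, then likewise $g(a_{V'})\to g(a)$, hence $D(g(a_V),g(a_{V'}))\to0$ and the diameter of $\gamma_{VV'}$ tends to $0$. Since $f(z)$ is $g(a_V)$ or lies on this path, $f(z)\to g(a)=f(a)$. On $A$ itself $f=g$ is continuous. $\square$

## 7. Freezing the part that contains no arc

Lemma 5 does not apply directly to $A=C\cup\{x_n\}$, because we have no control over $\dim(X\setminus C)$. We are free to prescribe more of the map, however. The idea is to *freeze* a larger closed set $F\supset C$, that is, to prescribe the identity on it, and to choose $F$ so that its complement is one-dimensional while the orbit still has room to move in this complement. When every arc has nonempty interior, such a set exists.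

**Proof of (c)⇒(a), Case B.** Let $X$ be a Peano continuum that is not completely regular, and let $C\subset X$ be a nondegenerate subcontinuum with empty interior. Then $X$ is nondegenerate. By Case A we may assume that every arc in $X$ has nonempty interior. Let $G$ be the union of all open subsets of $X$ homeomorphic to $(0,1)$, and let $F=X\setminus G$, a closed set.

**Step 1 ($F$ contains no arc).** This uses the assumption on arcs, and is needed for Step 2. Suppose $A_0\subset F$ is an arc. The set $\operatorname{int}_XA_0$ is nonempty and open in $A_0$, so it contains a set $J$ homeomorphic to $(0,1)$ and open in $A_0$. Then $J$ is open in $\operatorname{int}_XA_0$, which is open in $X$, so $J$ is open in $X$. Hence $J\subset G$, contradicting $J\subset F$.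

**Step 2 ($F$ has empty interior).** This gives the orbit room: $G$ is dense. Suppose $W\subset F$ is a nonempty open subset of $X$. A component of $W$ is open, hence nondegenerate because $X$ has no isolated points, and it is arcwise connected. So $F$ contains an arc, contradicting Step 1.

**Step 3 ($C\subset F$).** This makes $C$ part of the frozen set. Suppose $p\in C\cap J$ with $J$ open in $X$ and $h:J\to(0,1)$ a homeomorphism. The set $h(C\cap J)$ contains no open interval $I\neq\emptyset$, since otherwise $h^{-1}(I)$ would be a nonempty open subset of $X$ contained in $C$. So there are $s<h(p)<t$ in $(0,1)$ outside $h(C\cap J)$. The set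
$$C\cap h^{-1}((s,t))=C\cap h^{-1}([s,t])$$
is open in $C$. It is closed in $C$ because $h^{-1}([s,t])$ is compact. It contains $p$. As $C$ is connected, $C\subset h^{-1}((s,t))\subset J$. Then $h(C)$ is a nondegenerate connected subset of $(0,1)$, so it contains an open interval, a contradiction.

**Step 4 (every $U\subset G$ has $\dim U\le1$).** This is the hypothesis of Lemma 5. By the Lindelöf property $G$ is a countable union of sets homeomorphic to $(0,1)$, and each of these is a countable union of compact arcs. So $G$ is a countable union of arcs, which are closed in $G$ and have dimension $1$. By the countable closed sum theorem $\dim G\le1$, and by the subspace theorem $\dim U\le1$.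

**Step 5 (the orbit, placed in $G$).** We choose the points $x_n$ off the whole frozen set. Lemma 2 with $L=C$ and $\varphi=\mathrm{id}_C$ gives $(y_n)$ in $C$ with $d(y_n,y_{n+1})\to0$ and set of limit points $C$. By Step 2, $B(y_n,\frac1n)\cap G$ is nonempty and open, hence infinite. Choose pairwise distinct $x_n\in B(y_n,\frac1n)\cap G$. By Step 3, $x_n\notin C$. So $(x_n)$ is a sequence as in Lemma 3 for $L=C$, and its set of limit points is $C$.

**Step 6 (the prescribed map).** We prescribe the map on the frozen set together with the orbit. Let
$$A=F\cup\{x_n\}_{n\ge1},\qquad g|_F=\mathrm{id}_F,\qquad g(x_n)=x_{n+1}.$$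
All limit points of $(x_n)$ lie in $C\subset F$, so $A$ is closed. Each $x_n$ is isolated in $A$, since it has positive distance from $F$ and is not a limit point of $(x_m)$. Moreover
$$d(g(x_n),x_n)\le d(x_{n+1},y_{n+1})+d(y_{n+1},y_n)+d(y_n,x_n)\to0.$$
If $x_{n_k}\to a\in F$, then $n_k\to\infty$ because no $x_n$ lies in $F$, and so $g(x_{n_k})\to a=g(a)$. Hence $g:A\to X$ is continuous. Note that freezing costs nothing here: near $F$, $g$ is close to the identity.

**Step 7 (extension).** We apply Lemma 5 to finish. Since $X\setminus A\subset G$, Step 4 gives $\dim(X\setminus A)\le1$. Lemma 5 with $Z=X$ gives a continuous $f:X\to X$ extending $g$. It fixes $C$ pointwise and $f(x_n)=x_{n+1}$, so $\omega_f(x_1)=C$ by Lemma 3(2). This is a nondegenerate continuum of fixed points, so (c) fails. $\square$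

Cases A and B together prove (c)⇒(a), which completes the proof of Theorem 1. $\blacksquare$

## 8. Locally connected spaces, prescribed limit sets, and Cook's continuum

Theorem 2.1 was proved in Section 3.

**Proof of Theorem 2.2.** The purpose is to reduce to one component. Let $X$ be a nonempty locally connected compact metric space. Its components are open, so by compactness there are finitely many. Each is a locally connected continuum, that is, a Peano continuum. Suppose all components are completely regular. A nondegenerate subcontinuum of $X$ lies in one component, has nonempty interior there, and hence has nonempty interior in $X$, because the component is open. So Theorem 2.1 applies. Conversely, suppose a component $X_0$ is not completely regular. Cases A and B give a continuous $f_0:X_0\to X_0$ and a point $x_1\in X_0$ whose $\omega$-limit set is a nondegenerate continuum of fixed points. Extend $f_0$ by the identity on the other components. The extension is continuous because components are open, and $\omega(x_1)$ is unchanged. It is infinite and totally periodic, so $X$ fails the $\omega$-FTP property. $\square$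

**Proof of Theorem 2.3, necessity of $(*)$.** Let $\omega_f(x)=L$ be totally periodic and $f|_L=\varphi$. Lemma 1 gives everything in $(*)$ except the empty interior of $L$ when $L$ is finite. In that case the interior is empty because $X$ has no isolated points.

**Proof of Theorem 2.3, sufficiency.** Assume $(*)$. Lemma 2 gives $(y_n)$ and Lemma 3 gives $(x_n)$. We need a continuous $f:X\to X$ with $f|_L=\varphi$ and $f(x_n)=x_{n+1}$. If $L$ is an AR, Lemma 4 provides it. If $\dim(X\setminus L)\le1$, apply Lemma 5 with $Z=X$ and $A=L\cup\{x_n\}_{n\ge1}$ to the continuous map $g$ of Lemma 3(1). The set $A$ is closed, and $X\setminus A\subset X\setminus L$ has dimension at most $1$ by the subspace theorem. In both cases $\omega_f(x_1)=L$ by Lemma 3(2), and $L$ is totally periodic because all points of $L$ are periodic for $\varphi=f|_L$. $\square$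

For the last part we recall one notion. A nondegenerate subcontinuum $K$ of a continuum $M$ is a *nondegenerate convergence continuum* if there are subcontinua $K_n$ of $M$ with $K_n\to K$ in the Hausdorff metric and $K_n\cap K=\emptyset$ for all $n$. For example, in the comb $([0,1]\times\{0\})\cup(\{0\}\times[0,1])\cup\bigcup_{n\ge1}(\{\frac1n\}\times[0,1])$ the segment $\{0\}\times[\frac12,1]$ is one, as the limit of the segments $\{\frac1n\}\times[\frac12,1]$. The standard characterization (Nadler, *Continuum Theory*, Ch. X) says that a continuum is hereditarily locally connected if and only if it has no nondegenerate convergence continuum.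

**Proof of Theorem 2.4.** The purpose is to find a continuum with so few self-maps that the $\omega$-FTP property is trivial. H. Cook (*Continua which admit only the identity mapping onto non-degenerate subcontinua*, Fund. Math. 60 (1967)) constructed a nondegenerate continuum $M$ whose only nonconstant continuous self-map is the identity. For a constant map or the identity, every $\omega$-limit set is a single point. So $M$ has the $\omega$-FTP property.

Suppose $M$ were completely regular. If $K=\lim K_n$ were a nondegenerate convergence continuum with $K_n\cap K=\emptyset$, then every point of $K$ would be a limit of points of the sets $K_n$, which lie outside $K$. So $K$ would have empty interior, a contradiction. Hence $M$ has no nondegenerate convergence continuum and is hereditarily locally connected. In particular $M$ is a nondegenerate Peano continuum, so it contains an arc $A$. By Tietze's theorem there is a retraction $M\to A$. It is not constant, so it is the identity, and $M=A$. But an arc has nonconstant continuous self-maps other than the identity, for example $t\mapsto t/2$ on $[0,1]$. This contradiction shows that $M$ is not completely regular. $\blacksquare$
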